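# Few rectangular patterns, one direction of zero entropy, and a forced period

## 1. Four patterns in a $2\times2$ window, then five

Let $a\in\{0,1\}^{\mathbb Z}$ be a sequence in which every finite word in $0,1$ occurs (write all finite words one after another to the right of the origin, and zeros to the left). Color the plane lattice by
$$\eta(x,y)=a(y),\qquad (x,y)\in\mathbb Z^2 .$$
Every row is constant, so call this a *barcode*. Its $2\times2$ patterns are easy to count. The bottom row reads $pp$, the top row reads $p'p'$, and all four choices of $(p,p')$ occur. So there are exactly $4=2\cdot2$ patterns of size $2\times2$.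

Now count patterns in long thin windows. A window of width $s$ and height $t$ shows $2^t$ patterns, whatever $s$ is. A window of width $t$ and height $s$ shows $2^s$ patterns, exponentially many in $s$. A long thin window tilted away from the horizontal crosses a number of rows proportional to its length, so it too shows exponentially many patterns. Only the horizontal direction has no exponential growth, and the horizontal direction is the direction of a period of $\eta$, namely $(1,0)$.

Next we try to keep the same growth but destroy the period, at the smallest cost in $2\times2$ patterns. Let $Y\subset\mathbb Z$ be unbounded in both directions, with consecutive gaps equal to $3$ or $4$, such that the sequence of gaps contains every finite word in the symbols $3,4$. Let $\eta'$ be the indicator function of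
$$D=\{(3i,y):i<0,\ y\in Y\}\cup\{(3i+1,y):i\ge0,\ y\in Y\}.$$
In each row of $Y$ the ones sit at $\dots,-6,-3,1,4,7,\dots$. All gaps are $3$, except one gap of length $4$. The other rows are empty. We call this configuration *broken columns*.

A $2\times2$ window contains at most one point of $D$, because nonempty rows are at least $3$ apart and points within a row are at least $3$ apart. The empty window occurs, and each of the four one-point windows occurs. So there are $5=2\cdot2+1$ patterns.

The configuration $\eta'$ is not periodic. Suppose $(u,b)$ is a period. Then $Y+b=Y$. If $b\ne0$, say $b>0$, then the gap sequence of $Y$ is periodic with period $p=|Y\cap[0,b)|\ge1$, so it has at most $p$ words of length $p$. But it has $2^p>p$ of them. So $b=0$. As each nonempty row has exactly one gap of length $4$, a horizontal period must be $0$. Hence $u=0$.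

What about growth? A window of width $s$ and height $t$ is determined by which of its $t$ rows lie in $Y$ and by the trace of the set $\{\dots,-6,-3,1,4,\dots\}$ on an interval of length $s$. If the interval lies in $(-\infty,-1]$ or in $[1,\infty)$, the trace depends only on the side and on the position modulo $3$. At most $s$ positions of the interval remain. So there are at most $2^t(s+6)$ patterns, which is linear in $s$. On the other hand, four consecutive cells of a row tell us whether the row lies in $Y$. Windows of the indicator sequence $1_Y$ of length $4r+1$ that start at a point of $Y$ show the next $r$ gaps, and these can be prescribed. So a window of width $4$ and height $4r+1$ shows at least $2^r$ patterns. Again the horizontal is the exceptional direction.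

With $nk+1=5$ patterns, then, a single exceptional direction does not force a period. With $nk=4$ patterns, the example we tried was periodic. If a configuration has at most $nk$ patterns of size $n\times k$, and one isolated rational direction without exponential growth, must it be periodic?

## 2. Complexity, directional entropy, and three theorems

Let $\mathcal A$ be a finite alphabet and $\eta:\mathbb Z^2\to\mathcal A$ a configuration. For $z\in\mathbb Z^2$ put $T^z\eta(x):=\eta(x+z)$.

**Definition (complexity).** For a finite set $\mathcal S\subset\mathbb Z^2$, $P_\eta(\mathcal S)$ is the number of distinct restrictions $(T^z\eta)|_{\mathcal S}$, $z\in\mathbb Z^2$. For a bounded $K\subset\mathbb R^2$ put $P_\eta(K):=P_\eta(K\cap\mathbb Z^2)$. Put $P_\eta(n,k):=P_\eta([0,n-1]\times[0,k-1])$.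

**Definition (orbit closure, period).** $X_\eta\subset\mathcal A^{\mathbb Z^2}$ is the closure of $\{T^z\eta:z\in\mathbb Z^2\}$ in the product topology, with the $\mathbb Z^2$-action by translations. The configuration $\eta$ is *periodic* if $\eta(x+v)=\eta(x)$ for all $x$, for some $v\in\mathbb Z^2\setminus\{0\}$.

The finite patterns of elements of $X_\eta$ are exactly those of $\eta$. For the barcode of Section 1, $X_\eta$ consists of all configurations $(x,y)\mapsto b(y)$ with $b\in\{0,1\}^{\mathbb Z}$, because $a$ contains every word.

**Definition (directional entropy).** For a unit vector $u$, let $[0,su]^{(t)}$ be the set of points of $\mathbb R^2$ within distance $t$ of the segment from $0$ to $su$. The topological directional entropy of $X_\eta$ in direction $u$ (the Milnor/Boyle–Lind directional entropy) is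
$$h(u)=\lim_{t\to\infty}\limsup_{s\to\infty}\frac{\log P_\eta([0,su]^{(t)})}{s}. \tag{1}$$
A direction $u$ is *rational* if it is a positive multiple of an integer vector. It is an *isolated direction of zero directional entropy* if $h(u)=0$ and $h(v)>0$ for all $v\ne u$ in a neighborhood of $u$ in the unit circle.

For the barcode, let $t\ge1$. The set $[0,su]^{(t)}$ contains a lattice point in each integer row between $0$ and $su_2$ and meets at most $s|u_2|+2t+1$ rows. So $2^{\lfloor s|u_2|\rfloor}\le P_\eta([0,su]^{(t)})\le 2^{s|u_2|+2t+1}$, and
$$h(u)=|u_2|\log 2=|\sin\angle(u,(1,0))|\log2 .$$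
Thus $(1,0)$ is an isolated rational direction of zero directional entropy.

**Definition (lattice-convex).** A finite set $\mathcal S\subset\mathbb Z^2$ is *lattice-convex* if $\mathcal S=\mathrm{conv}(\mathcal S)\cap\mathbb Z^2$. Rectangles $[0,n-1]\times[0,k-1]$ and the triangle $\{(0,0),(1,0),(0,1)\}$ are lattice-convex. The set $\{(0,0),(2,0)\}$ is not, since it misses $(1,0)$.

The question of Section 1 is posed in Ryan Broderick, Van Cyr, Bryna Kra, "Complexity and directional entropy in two dimensions", arXiv:1409.5056 (2014): if $\eta$ has an isolated, rational direction of zero directional entropy and $P_\eta(n,k)\le nk$ for some $n,k\in\mathbb N$, must $\eta$ be periodic? The answer is yes. More is true: if $P_\eta(n,k)\le nk$ for some $n,k$, then either $h(u)=0$ for every $u$, or $\eta$ is periodic. The bound $nk$ cannot be replaced by $nk+1$ for any $n,k$. Precisely, we shall prove the following.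

**Theorem A.** Let $P_\eta(\mathcal S)\le|\mathcal S|$ for some nonempty finite lattice-convex $\mathcal S$. If there are directions $u,u'$ with $h(u)=0<h(u')$, then $\eta$ is periodic.

**Theorem B.** Let $P_\eta(\mathcal S)\le|\mathcal S|$ for some nonempty finite lattice-convex $\mathcal S$. Then either $h\equiv0$, or $\eta$ is periodic with some period $v$ and $h(u)=\kappa\,|\sin\angle(u,v)|$ with a constant $\kappa>0$.

**Theorem C.** For all $n,k\ge1$ there is a non-periodic $\eta\in\{0,1\}^{\mathbb Z^2}$ with $P_\eta(n,k)=nk+1$ for which $(1,0)$ is an isolated rational direction of zero directional entropy.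

Theorem A answers the question: an isolated direction $u$ of zero entropy has $h(u)=0$ and $h(u')>0$ for nearby $u'\neq u$, and rectangles are lattice-convex. Rationality and isolation are not needed. Both alternatives of Theorem B occur. A constant $\eta$ has $h\equiv0$. The barcode has, for each fixed $k$, $P_\eta(n,k)=2^k\le nk$ for large $n$, and $h(u)=|\sin\angle(u,(1,0))|\log2$.

## 3. Windows with one row

Suppose $k=1$, so that $P_\eta(n,1)\le n$. Then each row of $\eta$ is a bi-infinite sequence with at most $n$ words of length $n$, and the following classical fact applies.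

**Lemma 1 (Morse–Hedlund).** A bi-infinite sequence with at most $n$ words of length $n$, for some $n\ge1$, is periodic with period $\le n$.

*Proof.* If only one letter occurs, this is clear. Otherwise let $p(l)$ be the number of words of length $l$. Then $p$ is nondecreasing, $p(1)\ge2$ and $p(n)\le n$. If $p(l+1)>p(l)$ for all $1\le l<n$, then $p(n)\ge2+(n-1)=n+1$, which is impossible. So $p(l+1)=p(l)\le n$ for some $1\le l<n$. Then every $l$-word extends to the right in only one way, so it has a unique successor. The successor map on the finite set of occurring $l$-words is surjective, since each occurrence of a word has a predecessor. Hence it is a permutation. The $l$-words read along the sequence follow one cycle of this permutation, so the sequence has period $\le p(l)\le n$. $\square$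

So with $k=1$ every row has period at most $n$, hence period $n!$, and $(n!,0)$ is a period of $\eta$. With $n=1$ the same argument applies to columns. In these cases no entropy hypothesis is needed. Two devices from this proof come back: a set of cells whose symbols force the symbol at one further cell, and the remark that a surjective successor map on finitely many states is a permutation. In two dimensions they have to be combined with algebra.

## 4. From few patterns to a product of differences

Relabeling the symbols changes neither complexity, nor entropy, nor periods, so we take $\mathcal A\subset\mathbb Z$. Write $U^\sigma=U_1^{\sigma_1}U_2^{\sigma_2}$ for $\sigma\in\mathbb Z^2$. A Laurent polynomial $p=\sum_\sigma p_\sigma U^\sigma$ with complex coefficients acts on bounded configurations $x:\mathbb Z^2\to\mathbb C$ by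
$$px=\sum_\sigma p_\sigma T^\sigma x,\qquad\text{that is}\qquad (px)(z)=\sum_\sigma p_\sigma\,x(z+\sigma).$$
Then $(pp')x=p(p'x)$, and $(U^v-1)x=0$ says that $v$ is a period of $x$ (or $v=0$). For the barcode, $(U_1-1)\eta=0$. For $\eta(x,y)=a(x)+b(y)$, $(U_1-1)(U_2-1)\eta=0$.

We use Hilbert's Nullstellensatz in $\mathbb C[U_1^{\pm1},U_2^{\pm1}]$: if a Laurent polynomial vanishes at all common zeros in $(\mathbb C^*)^2$ of an ideal, then one of its powers lies in the ideal.

**Lemma 2 (Kari–Szabados).** If $c:\mathbb Z^2\to\mathbb Z$ takes finitely many values and $pc=0$ for a nonzero Laurent polynomial $p$ with integer coefficients, then $(U^{v_1}-1)\cdots(U^{v_m}-1)c=0$ for some $m\ge0$ and nonzero $v_1,\dots,v_m\in\mathbb Z^2$.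

*Proof.* **Step 1: many annihilators from one.** We show that dilated copies of $p$ also annihilate $c$. Write $p(U^n)=\sum_\sigma p_\sigma U^{n\sigma}$ and fix an integer $S\ge1$ with $S\ge\max|c|\cdot\sum|p_\sigma|$. Let $\ell>S$ be a prime and suppose $p(U^n)c=0$. Modulo $\ell$,
$$p(U^n)^\ell\equiv\sum_\sigma p_\sigma^\ell U^{n\ell\sigma}\equiv\sum_\sigma p_\sigma U^{n\ell\sigma}=p(U^{n\ell}).$$
Since $p(U^n)^\ell c=0$, all values of $p(U^{n\ell})c$ are divisible by $\ell$. Their absolute values are at most $S<\ell$. So $p(U^{n\ell})c=0$. Starting from $n=1$, we get $p(U^n)c=0$ for every $n\ge1$ all of whose prime factors exceed $S$. With $r=S!$, this applies to $n=1+ir$, $i\ge0$, since a prime $\le S$ divides $r$ and so does not divide $1+ir$.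

**Step 2: common zeros.** We locate the common zeros of these annihilators, in order to apply the Nullstellensatz. Fix $\sigma_0$ with $p_{\sigma_0}\ne0$. Let $\xi\in(\mathbb C^*)^2$ be a common zero of all $p(U^{1+ir})$, $i\ge0$. Then $\sum_\sigma p_\sigma\xi^\sigma(\xi^{r\sigma})^i=0$ for all $i\ge0$. Group the $\sigma$ by the value $\alpha=\xi^{r\sigma}$. The Vandermonde determinant of the distinct values $\alpha$ is nonzero, so
$$\sum_{\sigma:\ \xi^{r\sigma}=\alpha}p_\sigma\xi^\sigma=0\qquad\text{for each }\alpha.$$
For $\alpha=\xi^{r\sigma_0}$ the sum contains the nonzero term of $\sigma_0$. So there is $\sigma\ne\sigma_0$ with $p_\sigma\ne0$ and $\xi^{r\sigma}=\xi^{r\sigma_0}$. Hence the product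
$$\prod_{\sigma\ne\sigma_0,\ p_\sigma\ne0}\big(U^{r(\sigma-\sigma_0)}-1\big)$$
vanishes at $\xi$. (If $p$ is a monomial, there is no common zero and the product is $1$.) By the Nullstellensatz a power of this product lies in the ideal generated by the $p(U^{1+ir})$, so that power annihilates $c$. $\square$

**Application to $\eta$.** Let $P_\eta(\mathcal S)\le|\mathcal S|$. We produce some $p$ to which Lemma 2 applies. The vectors $(1,(\eta(z+s))_{s\in\mathcal S})$, $z\in\mathbb Z^2$, are at most $|\mathcal S|$ distinct vectors in $\mathbb Q^{1+|\mathcal S|}$. So a nonzero integer vector $(a_0,(a_s))$ is orthogonal to all of them: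
$$a_0+\sum_{s}a_s\,\eta(z+s)=0\quad\text{for all }z.$$
Not all $a_s$ vanish, since otherwise $a_0=0$ too. So $\sum_s a_sU^s$ is nonzero and maps $\eta$ to a constant, and the nonzero polynomial $(U_1-1)\sum_sa_sU^s$ annihilates $\eta$. By Lemma 2,
$$(U^{v_1}-1)\cdots(U^{v_m}-1)\,\eta=0,\qquad v_i\ne0. \tag{2}$$

**Making the $v_i$ pairwise linearly independent.** Suppose $v_i\parallel v_j$, $i\ne j$. Let $w\ne0$ be a common integer multiple of both, and let $G$ be the product of the other factors. Both $U^{v_i}-1$ and $U^{v_j}-1$ divide $U^w-1$ (for a negative multiple use $U^{-v}-1=-U^{-v}(U^v-1)$), so $(U^w-1)^2G\eta=0$. The configuration $c=G\eta$ is bounded, and $d=(T^w-1)c$ satisfies $T^wd=d$. Hence $c(z+nw)=c(z)+n\,d(z)$ for all $n\ge0$. Boundedness forces $d=0$, that is, $(U^w-1)G\eta=0$. Two factors have been replaced by one. Repeating this, we may and do assume that the $v_i$ in (2) are pairwise linearly independent.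

If $m=0$, then $\eta=0$. If $m=1$, then $v_1$ is a period. So **if $\eta$ is not periodic, then $m\ge2$.** Put
$$\varphi_i=\prod_{j\ne i}(U^{v_j}-1),\qquad\psi_i=\varphi_i\eta,\qquad\text{so that}\quad T^{v_i}\psi_i=\psi_i .$$
Each value of $\varphi_ix$ depends on finitely many values of $x$, so the relation passes to limits: $T^{v_i}\varphi_ix=\varphi_ix$ for all $x\in X_\eta$.

## 5. Entropy across the periods

**Homogeneous form of the entropy.** For $w\in\mathbb R^2\setminus\{0\}$ put
$$\tilde h(w)=\lim_{t\to\infty}\limsup_{s\to\infty}\frac1s\log P_\eta([0,sw]^{(t)})=|w|\,h(w/|w|).$$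
The inner expression is nondecreasing in $t$, so the limit over $t$ is a supremum. If $z$ is a lattice point nearest to $sw$, then $[0,-sw]^{(t)}+z\subset[0,sw]^{(t+1)}$, so $\tilde h(-w)\le\tilde h(w)$, and by symmetry $\tilde h(-w)=\tilde h(w)$.

**Changing coordinates.** For $g\in GL_2(\mathbb Z)$ let $\eta^g(x)=\eta(g^{-1}x)$. Then $\eta^g(gs+z)=\eta(s+g^{-1}z)$ shows $P_{\eta^g}(g\mathcal S)=P_\eta(\mathcal S)$. Periods are mapped by $g$, and lattice-convexity is preserved. Since $g([0,sw]^{(t)})\subset[0,s\,gw]^{(\|g\|t)}$, we get $\tilde h_\eta(w)\le\tilde h_{\eta^g}(gw)$. The same with $g^{-1}$ gives $\tilde h_{\eta^g}(gw)=\tilde h_\eta(w)$. So we may change coordinates by $GL_2(\mathbb Z)$ whenever convenient.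

**Row entropies.** In this section $m\ge1$, and $v_1,\dots,v_m$ are any pairwise linearly independent integer vectors satisfying (2). Write $v_i=q_iv_i'$ with $v_i'$ primitive and $q_i\ge1$, and put
$$\theta_i(z)=\det(v_i',z),\qquad\rho_i(w)=|\theta_i(w)|.$$
The *$i$-rows* are the sets $\{z\in\mathbb Z^2:\theta_i(z)=y\}$, $y\in\mathbb Z$. Each has the form $z_0+\mathbb Zv_i'$. Let $Q_i(s)$ be the number of distinct restrictions of the configurations $T^z\psi_i$, $z\in\mathbb Z^2$, to the strip $\{0\le\theta_i\le s-1\}$. As $\psi_i$ has period $q_iv_i'$, such a restriction is determined by $q_i$ consecutive cells in each of the $s$ rows, so $Q_i(s)<\infty$. Also $Q_i$ is nondecreasing and $Q_i(s+s')\le Q_i(s)Q_i(s')$. By Fekete's lemma the limit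
$$h_i:=\lim_{s\to\infty}\frac1s\log Q_i(s)$$
exists.

These numbers do not depend on coordinates. Under $g\in GL_2(\mathbb Z)$ the vectors become $gv_i$ and $\psi_i$ becomes $\psi_i\circ g^{-1}$. Since $\det(gv,gz)=\pm\det(v,z)$, strips go to strips up to translation, and $\rho_i(w)$ is the new $\rho_i$ at $gw$. Replacing $v_j$ by $-v_j$ also changes no $Q_i$. For $i\ne j$ the polynomial $\varphi_i$ is multiplied by $-U^{-v_j}$, so $\psi_i$ is translated and negated. For $i=j$ the strip is replaced by a translate of itself.

**Lemma 3.** For all $w\ne0$,
$$\max_i\rho_i(w)h_i\ \le\ \tilde h(w)\ \le\ \sum_i\rho_i(w)h_i. \tag{3}$$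

As an example, let $a$ and $b$ be $0$-$1$ sequences containing all words and $\eta(x,y)=a(x)+b(y)$, with $v_1=(1,0)$, $v_2=(0,1)$. Then $\psi_1(x,y)=b(y+1)-b(y)$. A difference word of length $s$ determines the binary word of length $s+1$, except that the two constant words have the same differences. So $Q_1(s)=2^{s+1}-1$ and $h_1=\log2$, and likewise $h_2=\log2$. Lemma 3 says $\max(|w_1|,|w_2|)\log2\le\tilde h(w)\le(|w_1|+|w_2|)\log2$. In particular no direction has zero entropy. This $\eta$ is outside our theorems for rectangles. A pair of words of lengths $n,k$ determines the $n\times k$ pattern, and two pairs give the same pattern only if they differ by adding a constant to the first word and subtracting it from the second. The only such coincidence is between $(0\cdots0,1\cdots1)$ and $(1\cdots1,0\cdots0)$. So $P_\eta(n,k)=2^{n+k}-1>nk$.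

*Proof of the lower bound.* The purpose is to read rows of $\psi_i$ off a thin neighborhood of the segment. Choose coordinates with $v_i=(q_i,0)$, so $\theta_i(z)=z_2$. If $w_2=0$, then $\rho_i(w)=0$ and there is nothing to prove. As $\tilde h(-w)=\tilde h(w)$, let $w_2>0$. For each integer $0\le y\le sw_2$ the point $(yw_1/w_2,y)$ lies on the segment $[0,sw]$, so the cells $(\lceil yw_1/w_2\rceil+l,\,y)$, $0\le l<q_i$, lie within $q_i+1$ of it. For $t$ large, independently of $s$, the pattern $(T^z\eta)|_{[0,sw]^{(t)}}$ determines $T^z\psi_i=\varphi_iT^z\eta$ on these cells. By $(q_i,0)$-periodicity it determines $T^z\psi_i$ on the rows $0,\dots,\lfloor sw_2\rfloor$. So $P_\eta([0,sw]^{(t)})\ge Q_i(\lfloor sw_2\rfloor)$. Taking logarithms and dividing by $s$ gives $\tilde h(w)\ge w_2h_i=\rho_i(w)h_i$.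

*Proof of the upper bound.* The purpose is to show that, along the segment, $\eta$ can be reconstructed from the $\psi_i$ and a bounded amount of further information.

**Step 1: one-variable polynomials in the ideal of the $\varphi_i$.** They will let us extend $\eta$ one cell at a time. Let $J\subset\mathbb C[U_1^{\pm1},U_2^{\pm1}]$ be the ideal generated by $\varphi_1,\dots,\varphi_m$, and $V\subset(\mathbb C^*)^2$ its set of common zeros. $V$ is finite. If $m=1$, then $\varphi_1=1$ and $V=\emptyset$. If $m\ge2$ and $\xi\in V$, then $\varphi_1(\xi)=0$ gives $i\ne1$ with $\xi^{v_i}=1$, and $\varphi_i(\xi)=0$ gives $k\ne i$ with $\xi^{v_k}=1$. Since $v_i,v_k$ generate a subgroup of finite index, there are only finitely many such $\xi$. The polynomials $(U_1-1)\prod_{\xi\in V}(U_1-\xi_1)$ and $(U_2-1)\prod_{\xi\in V}(U_2-\xi_2)$ vanish on $V$. By the Nullstellensatz, powers of them lie in $J$. These powers are ordinary polynomials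
$$p(U_1)=\sum_ic_i\varphi_i=\sum_{k=0}^{d_p}p_kU_1^k,\qquad r(U_2)=\sum_ic_i'\varphi_i=\sum_{k=0}^{d_r}r_kU_2^k$$
with $d_p,d_r\ge1$ and $p_0,p_{d_p},r_0,r_{d_r}$ nonzero, because all $\xi_1,\xi_2$ are nonzero. Let $\delta=\max(d_p,d_r)$, let $C_1$ bound the norms of the exponents occurring in the $c_i,c_i'$, and put
$$C=C_1+2+2\delta,\qquad K=[0,sw]^{(t)},\qquad K'=[0,sw]^{(t+C)}.$$

**Step 2: claim.** *For each $z_0\in\mathbb Z^2$, the configuration $\zeta=T^{z_0}\eta$ on $K$ is determined by $\zeta|_{[0,\delta-1]^2}$ and the restrictions $(T^{z_0}\psi_i)|_{K'}$.* First, $p\zeta=\sum_ic_iT^{z_0}\psi_i$ and $r\zeta=\sum_ic_i'T^{z_0}\psi_i$. So the data determine $p\zeta$ and $r\zeta$ on $[0,sw]^{(t+2+2\delta)}$. Write $K^{(2)}=[0,sw]^{(t+2)}$.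

Let $z\in K^{(2)}\cap\mathbb Z^2$ and suppose $\zeta$ is known on the block $z+[0,\delta-1]^2$. We extend it to the block at $z+e_1$, where $e_1=(1,0)$ and $e_2=(0,1)$. The new cells are $z+(\delta,b)$, $0\le b<\delta$. With $x_0=z+(\delta-d_p,b)$,
$$p_{d_p}\,\zeta(z+(\delta,b))=(p\zeta)(x_0)-\sum_{k<d_p}p_k\,\zeta(x_0+ke_1),$$
and the cells $x_0+ke_1$, $k<d_p$, lie in $z+[0,\delta-1]^2$. For the block at $z-e_1$ the new cells are $x_0=z+(-1,b)$, and
$$p_0\,\zeta(x_0)=(p\zeta)(x_0)-\sum_{k=1}^{d_p}p_k\,\zeta(x_0+ke_1),$$
again with the cells in the sum in $z+[0,\delta-1]^2$. In both cases $|x_0-z|\le2\delta$, so $(p\zeta)(x_0)$ is known. The steps $\pm e_2$ are the same with $r$ in place of $p$.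

It remains to reach every cell of $K$ by such steps. Let $z\in K\cap\mathbb Z^2$. The segment from $0$ to $z$ lies in the convex set $K$. Consider the closed unit lattice squares meeting this segment. Their vertices lie within $\sqrt2$ of it, hence in $K^{(2)}$. The vertices of one square are joined along its edges, and two squares that intersect share a vertex. The squares are finitely many closed sets covering the connected segment, and each of them meets it. So they cannot be split into two nonempty families with no intersections between the families. Hence their vertices are connected under unit steps, and $0$ and $z$ are among them. Following a path from $0$ to $z$ we determine $\zeta$ on $z+[0,\delta-1]^2\ni z$. This proves the claim.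

**Step 3: counting.** On $K'$ the function $\theta_i$ takes values in an interval of length $s\rho_i(w)+2(t+C)|v_i'|$. So $K'\cap\mathbb Z^2$ lies in at most $\lceil s\rho_i(w)\rceil+C''$ consecutive $i$-rows, with $C''$ independent of $s$. By the claim,
$$P_\eta(K)\le|\mathcal A|^{\delta^2}\prod_iQ_i\big(\lceil s\rho_i(w)\rceil+C''\big).$$
Take logarithms, divide by $s$, and let $s\to\infty$ and then $t\to\infty$. $\square$

**What is left for Theorem A.** Suppose $\eta$ is not periodic and $h(u)=0<h(u')$. By the upper bound some $h_j>0$, say $h_1>0$. By the lower bound $\rho_1(u)h_1\le h(u)=0$, so $\rho_1(u)=0$: the zero direction is parallel to $v_1$. We need a contradiction from three facts: $\eta$ is not periodic, the entropy along $v_1$ is zero, and the stack of $1$-rows of $\psi_1$ has positive entropy $h_1$ across $v_1$.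

## 6. Where determination from a half plane breaks down

Choose coordinates with $v_1=(q,0)$. Then every $\varphi_1x$, $x\in X_\eta$, has $q$-periodic rows. We want to show $h_1=0$, that is, to bound the number $Q_1(s)$ of stacks of $s$ such rows by the number of $\eta$-patterns in one strip of *fixed* height and width $O(s)$. Since $\tilde h(e_1)=0$, that number is $e^{o(s)}$.

A natural plan goes as follows. Prove that the restriction of $x\in X_\eta$ to the lower half plane $\{y<0\}$ determines the next row. Compactness then gives one $N$ such that the pattern on the box $[-N,N]\times[-N,-1]$ determines the $q$-periodic row of $\varphi_1x$ that involves row $0$ of $x$. One box determines a whole row of $\varphi_1x$, and $\varphi_1x$ together with the rows below determines $x$ one row higher, on a slightly shorter interval. Iterating $s$ times, a strip of height $N$ and width $O(s)$ determines $s$ rows of $\varphi_1x$.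

The plan stops at its first sentence. For the barcode, $P_\eta(2,2)=4=2\cdot2$ and the horizontal entropy is zero, but the lower half plane says nothing about row $0$: $X_\eta$ contains all barcodes. So the bound on patterns does not give determination. Nor is it enough to add that $\eta$ is not periodic, at least not directly. Compactness produces limits in $X_\eta$, and the orbit closure of a non-periodic configuration can contain periodic ones. Indeed, translates of the broken columns $\eta'$ seen from $(-3i,0)$, $i\to\infty$, converge to unbroken columns with period $(3,0)$.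

Two facts get past this point. First, under the bound $P_\eta(\mathcal S)\le|\mathcal S|$, failure of determination is very special: if $x,x'\in X_\eta$ agree on $\{y<0\}$ and differ, then $x$ has a horizontal period $\Pi$, the same for all such pairs (Lemma 4). Second, non-periodicity of $\eta$ means $d=(T^{\Pi e_1}-1)\eta\ne0$. This $d$ is killed by $\varphi_1$, so its nonzero values (call them *defects*) occur in every band of sufficiently many rows and move sideways at bounded speed as we go up. If each box is centered at a defect, the limits in the compactness argument are not $\Pi$-periodic, and determination holds with a uniform $N$.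

The first fact is where the bound $|\mathcal S|$ is used, and for the broken columns it fails. Vertical translates and limits show that $X_{\eta'}$ contains broken columns over every set $Y'\subset\mathbb Z$, unbounded in both directions, with gaps in $\{3,4\}$. Two such sets may agree below height $0$ and differ above. The two configurations agree on $\{y<0\}$ and differ, yet neither has a horizontal period.

## 7. A minimal window and the half-plane lemma

From here to the end of Section 8, and in the non-periodic case of Section 10, **assume that $\eta$ is not periodic and $P_\eta(\mathcal S)\le|\mathcal S|$.** So $m\ge2$ in (2). Fix one of the indices and call it $1$. The coordinates are chosen in the following order.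

**Step 1: a minimal window.** Its purpose is to obtain cells whose symbols are forced. Choose coordinates with $v_1=(q,0)$, $q\ge1$. Let $\mathcal S_0\subset\mathcal S$ be minimal under inclusion among the nonempty lattice-convex subsets with $P_\eta(\mathcal S_0)\le|\mathcal S_0|$. Then every nonempty lattice-convex $\mathcal S'\subsetneq\mathcal S_0$ has
$$P_\eta(\mathcal S')\ge|\mathcal S'|+1. \tag{4}$$
Since $\eta$ is nonconstant, a single cell has complexity at least $2$, so $|\mathcal S_0|\ge2$.

Let $v$ be a vertex of $\mathrm{conv}(\mathcal S_0)$. Then $\mathcal S_0\setminus\{v\}$ is lattice-convex: the lattice points of its convex hull lie in $\mathcal S_0$, and the extreme point $v$ is not in the hull. By (4), $P_\eta(\mathcal S_0\setminus\{v\})\ge|\mathcal S_0|\ge P_\eta(\mathcal S_0)\ge P_\eta(\mathcal S_0\setminus\{v\})$. So equality holds, and each pattern on $\mathcal S_0\setminus\{v\}$ extends in exactly one way. This is the *corner rule*: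
$$\text{in every element of }X_\eta,\text{ the pattern on a translate of }\mathcal S_0\setminus\{v\}\text{ determines the symbol at the translate of }v. \tag{5}$$

For example, take the periodic checkerboard $\eta(x,y)=x+y\bmod2$ and $\mathcal S=[0,1]^2$, setting aside the standing assumption that $\eta$ is not periodic. The horizontal pair $\{(0,0),(1,0)\}$ has complexity $2$ and is a minimal window, and each of its cells forces the other.

**Step 2: the top row of $\mathcal S_0$.** Its purpose is to bound the number of patterns below the top row that do not force it. The set $\mathcal S_0$ is not contained in a horizontal line. Otherwise it would consist of $|\mathcal S_0|$ consecutive cells, by Lemma 1 every row of $\eta$ would have period $\le|\mathcal S_0|$, and $(|\mathcal S_0|!,0)$ would be a period of $\eta$.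

Let $F$ be the top row of $\mathcal S_0$ and $F'$ its bottom row. Applying the reflection $(x,y)\mapsto(x,-y)$ to everything if necessary, which fixes $v_1$, we may assume $f:=|F|\le|F'|$. Translate $\mathcal S_0$ so that $F=[0,f-1]\times\{0\}$ and $\mathcal S_0$ occupies heights in $[-R,0]$, with bottom row at height $-R$, $R\ge1$. The set $\mathcal S_0\setminus F$ is nonempty, and it is lattice-convex, since the lattice points of its hull lie in $\mathcal S_0$ at heights $\le-1$. By (4),
$$P_\eta(\mathcal S_0)-P_\eta(\mathcal S_0\setminus F)\le|\mathcal S_0|-(|\mathcal S_0|-f+1)=f-1. \tag{6}$$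
Moreover, $\mathrm{conv}(F)$ and $\mathrm{conv}(F')$ are horizontal segments of length $\ge f-1$. So each horizontal slice of $\mathrm{conv}(F\cup F')$ at a height in $[-R,0]$ has length $\ge f-1$ and contains at least $f-1$ integer points if the height is an integer. By lattice-convexity, each row $-r$ of $\mathcal S_0$, $1\le r\le R$, contains at least $f-1$ consecutive cells.

**Step 3: signs.** Their purpose is to make $\varphi_1$ usable as a recursion in the vertical direction. Only now, in the final coordinates, replace $v_j$ by $-v_j$ where necessary, $j\ge2$, so that $v_j=(a_j,b_j)$ with $b_j>0$ for $j\ge2$. (Here $b_j\ne0$ because $v_j\nparallel v_1$.) By Section 5 this does not change the $h_i$. Put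
$$\varphi_1=\prod_{j\ge2}(U^{v_j}-1),\quad H=\sum_{j\ge2}b_j\ge1,\quad M=\max\Big(1,\sum_{j\ge2}|a_j|\Big),\quad\sigma^*=\sum_{j\ge2}v_j .$$
The support of $\varphi_1$ lies in $[-M,M]\times[0,H]$. Its only term of height $H$ is $U^{\sigma^*}$, with coefficient $1$, and its only term of height $0$ is the constant $\pm1$. We draw two consequences.

$$\text{If }d\text{ is bounded, }\varphi_1d=0\text{ and }d=0\text{ on }H\text{ consecutive rows, then }d=0. \tag{7}$$
Indeed, $(\varphi_1d)(z)=0$ expresses $d(z+\sigma^*)$ through values of $d$ on the $H$ rows below it, and $\pm d(z)$ through values on the $H$ rows above it. So $d$ vanishes on the next row up and on the next row down, and so on.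

$$x(i,j)\text{ is determined by }(\varphi_1x)((i,j)-\sigma^*)\text{ and by }x\text{ on }[i-2M,i+2M]\times[j-H,j-1]. \tag{8}$$
Here $(i,j)-\sigma^*$ lies on row $j-H$. Solve the expression for $(\varphi_1x)((i,j)-\sigma^*)$ for its top term $x(i,j)$. The other cells are $(i,j)-\sigma^*+\sigma$ with $|\sigma_1-\sigma^*_1|\le2M$ and heights in $[j-H,j-1]$.

**Lemma 4.** There is $\Pi\ge1$, a multiple of $q$, such that: if $x,x'\in X_\eta$ agree on $\{y<0\}$ and $x\ne x'$, then $T^{\Pi e_1}x=x$.

*Proof.* There is a lowest row on which $x$ and $x'$ differ. Translating both vertically, we may assume it is row $0$. The translated configurations still agree on $\{y<0\}$.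

**Step 1: the rows just below.** We show that rows $-R,\dots,-1$ of $x$ are periodic. Suppose first that for some $i$ the pattern of $x$ on $(\mathcal S_0\setminus F)+(i,0)$ has a unique extension to an $\mathcal S_0$-pattern of $\eta$. As $x'$ has the same pattern there, $x=x'$ on $F+(i,0)$. The right end of $F$ is a vertex of $\mathrm{conv}(\mathcal S_0)$. In the translate of $\mathcal S_0$ by $(i+1,0)$, all cells except the right end of the top row carry equal symbols in $x$ and $x'$. By (5) they are equal at that end too. Continue with the translates by $(i+2,0),(i+3,0),\dots$, and symmetrically with the left end of $F$ and the translates by $(i-1,0),(i-2,0),\dots$. Then $x=x'$ on row $0$, a contradiction.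

So for every $i$ the pattern $(T^{(i,0)}x)|_{\mathcal S_0\setminus F}$ has at least two extensions. By (6) at most $f-1$ patterns on $\mathcal S_0\setminus F$ have at least two extensions. In particular $f\ge2$. Row $-r$ of $\mathcal S_0$ contains $f-1$ consecutive cells, so every word of length $f-1$ in the row $x(\cdot,-r)$ is read off one of these patterns. Hence each row $x(\cdot,-r)$, $1\le r\le R$, has at most $f-1$ words of length $f-1$. By Lemma 1 its period divides $p_0:=(f-1)!$.

**Step 2: the next $H$ rows.** We carry periodicity upward, with periods that do not depend on $x$. Suppose rows $k-R,\dots,k-1$ of $x$ are $p_k$-periodic. Consider the states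
$$\tau_i=\big(i\bmod p_k,\ x(i,k),\dots,x(i+f-2,k)\big),\qquad i\in\mathbb Z.$$
If $\tau_i=\tau_{i'}$, then $x$ shows the same pattern on the translates by $(i,k)$ and $(i',k)$ of $\mathcal S_0$ without the right end of $F$. By (5), $x(i+f-1,k)=x(i'+f-1,k)$, so $\tau_{i+1}=\tau_{i'+1}$. Thus the successor map on the finite set of occurring states is well defined. It is surjective, hence a permutation, and $(\tau_i)$ is periodic with period $\le p_k|\mathcal A|^{f-1}$. As $f\ge2$, row $k$ has the same period. Put $p_{k+1}:=(p_k|\mathcal A|^{f-1})!$, a multiple of $p_k$. Then rows $k+1-R,\dots,k$ are $p_{k+1}$-periodic. Starting with $k=0$, after $H$ steps the rows $0,\dots,H-1$ of $x$ are $p_H$-periodic.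

**Step 3: all rows.** We pass from $H$ rows to the whole plane by the recursion. Put $\Pi=q\,p_H$, which does not depend on $x,x'$ (if $f=1$, Step 1 shows that there is no pair $x,x'$ as in the lemma, and any multiple of $q$ will do). Let $d=(T^{\Pi e_1}-1)x$. Then $d=0$ on rows $0,\dots,H-1$. Also $\varphi_1d=(T^{\Pi e_1}-1)\varphi_1x=0$, since $T^{qe_1}\varphi_1x=\varphi_1x$ and $q\mid\Pi$. By (7), $d=0$. $\square$

Let $Z=\{x\in X_\eta:T^{\Pi e_1}x=x\}$, a closed translation-invariant set, and $\mathcal W_n=[-n,n]\times[-n,-1]$.

**Lemma 5.** There is $N\ge H$ such that: if $x,x'\in X_\eta$ agree on $\mathcal W_N$, and $x(\Pi,y')\ne x(0,y')$ for some $y'\in[-H,-1]$, then $\varphi_1x=\varphi_1x'$ on row $-H$.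

*Proof.* The rows of $\varphi_1x$ and $\varphi_1x'$ are $q$-periodic, so it suffices to compare the cells $(i,-H)$, $0\le i<q$. If the claim fails for every $N\ge H$, choose a counterexample for each $N$, pass to a subsequence along which $y'$ is constant and $i$ is a constant index at which the values at $(i,-H)$ differ, and take a limit. Since the $\mathcal W_N$ exhaust $\{y<0\}$, we get $x,x'\in X_\eta$ that agree on $\{y<0\}$, with $(\varphi_1x)(i,-H)\ne(\varphi_1x')(i,-H)$ and $x(\Pi,y')\ne x(0,y')$. So $x\ne x'$ and $x\notin Z$, contrary to Lemma 4. $\square$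

## 8. Following defects upward

**Proposition 6.** For all $s\ge1$, with $L=N+3Ms$,
$$Q_1(s)\le q\,P_\eta([-L,L]\times[-N,-1]). \tag{9}$$

*Proof.* **Step 1: defects exist at every height and move slowly.** This provides the centers at which Lemma 5 can be used. Let $d=(T^{\Pi e_1}-1)\eta$. Then $d\ne0$ because $\eta$ is not periodic, and $\varphi_1d=(T^{\Pi e_1}-1)\psi_1=0$ because $q\mid\Pi$. Let
$$\mathrm{Def}(y)=\{c\in\mathbb Z:\ d(c,y')\ne0\text{ for some }y'\in[y-H,y-1]\}.$$
By (7), $\mathrm{Def}(y)\ne\emptyset$ for every $y$. Moreover,
$$\text{if }c\in\mathrm{Def}(y),\text{ there is }c'\in\mathrm{Def}(y+1)\text{ with }|c'-c|\le M. \tag{10}$$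
If $d(c,y')\ne0$ for some $y'\in[y-H+1,y-1]$, take $c'=c$. Otherwise $d(c,y-H)\ne0$. In the equation $(\varphi_1d)(c,y-H)=0$ the constant term of $\varphi_1$ contributes a nonzero value. So $d\ne0$ at $(c,y-H)+\sigma$ for some $\sigma$ in the support of $\varphi_1$ with height in $[1,H]$ and $|\sigma_1|\le M$. The height of this point is in $[y-H+1,y]$, so $c'=c+\sigma_1$ will do.

**Step 2: a strip below a defect determines $s$ rows of $\psi_1$.** *Claim: let $c\in\mathrm{Def}(y)$ and $(\bar c,\bar y)\in\mathbb Z^2$ be such that $x=T^{(c,y)}\eta$ and $x'=T^{(\bar c,\bar y)}\eta$ agree on $[-L,L]\times[-N,-1]$. Then $\varphi_1x=\varphi_1x'$ on rows $j-H$, $0\le j<s$.*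

We show by induction on $j\le s$ that $x=x'$ on $[-L+2Mj,L-2Mj]\times[-N,j-1]$ and that $\varphi_1x=\varphi_1x'$ on the rows $j'-H$ with $0\le j'<j$. For $j=0$ this is given. Assume it for some $j<s$. By (10), applied $j$ times, there is $c_j$ with $|c_j|\le Mj$ and $c+c_j\in\mathrm{Def}(y+j)$. Since $Mj+N\le L-2Mj$,
$$\mathcal W_N+(c_j,j)=[c_j-N,c_j+N]\times[j-N,j-1]\subset[-L+2Mj,L-2Mj]\times[-N,j-1],$$
so $T^{(c_j,j)}x$ and $T^{(c_j,j)}x'$ agree on $\mathcal W_N$. The first of them is $T^{(c+c_j,\,y+j)}\eta$, and $c+c_j\in\mathrm{Def}(y+j)$ says that its values at $(\Pi,y')$ and $(0,y')$ differ for some $y'\in[-H,-1]$. So Lemma 5 applies, and $\varphi_1x=\varphi_1x'$ on row $j-H$. Now (8) gives row $j$. For $|i|\le L-2M(j+1)$ the cells $[i-2M,i+2M]\times[j-H,j-1]$ lie in the region of agreement, since $j-H\ge-N$. So $x=x'$ on $[-L+2M(j+1),L-2M(j+1)]\times\{j\}$. This completes the induction.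

**Step 3: counting.** We count the restrictions of $T^z\psi_1$, $z=(z_1,z_2)$, to rows $0,\dots,s-1$. Put $y=z_2+H$, choose $c\in\mathrm{Def}(y)$, and let $x=T^{(c,y)}\eta$. For $0\le j<s$,
$$(T^z\psi_1)(a,j)=\psi_1(z_1+a,z_2+j)=(\varphi_1x)(z_1-c+a,\,j-H).$$
By the claim and $q$-periodicity of the rows, the restriction is determined by $z_1-c\bmod q$ and the pattern of $T^{(c,y)}\eta$ on $[-L,L]\times[-N,-1]$. This is (9). $\square$

**Corollary 7.** If $\tilde h(e_1)=0$, in the coordinates with $v_1=(q,0)$, then $h_1=0$.

*Proof.* A translate of $[-L,L]\times[-N,-1]$ lies in $[0,2Le_1]^{(N)}$, and $N$ is fixed. Since $\tilde h(e_1)=0$ is a supremum over $t$, we have $\log P_\eta([0,2Le_1]^{(N)})=o(L)=o(s)$. By (9), $\log Q_1(s)\le\log q+o(s)$. $\square$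

## 9. Zero entropy in one direction only: Theorem A

*Proof of Theorem A.* Suppose $\eta$ is not periodic, so $m\ge2$. As $h(u')>0$, the upper bound in (3) gives an index $j$ with $h_j>0$. Relabel it $1$. As $h(u)=0$, the lower bound in (3) gives $\rho_1(u)h_1\le0$, so $\rho_1(u)=0$ and $u\parallel v_1$. In the coordinates of Section 7 this says $\tilde h(e_1)=0$, because $\tilde h$ is homogeneous, even, and compatible with changes of coordinates. Corollary 7 yields $h_1=0$, a contradiction, since $h_1$ does not depend on coordinates and signs. Hence $\eta$ is periodic. $\blacksquare$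

In particular, the answer to the question of Section 2 is yes.

## 10. Two positive row entropies: Theorem B

**The periodic case.** Let $\eta$ have period $v$. Use Section 5 with $m=1$, $v_1=v$, $\varphi_1=1$. The two bounds in (3) coincide: $\tilde h(w)=\rho_1(w)h_1$. For a unit vector $u$, $\rho_1(u)=|\det(v_1',u)|=|v_1'|\,|\sin\angle(u,v)|$. So $h(u)=\kappa|\sin\angle(u,v)|$ with $\kappa=|v_1'|h_1\ge0$, and if $\kappa=0$ then $h\equiv0$.

**The non-periodic case.** Let $\eta$ be non-periodic. We show $h\equiv0$. Suppose not. By (3) some $h_j>0$. If exactly one $h_j$ is positive, then, as $\rho_j(v_j)=0$, $\tilde h(v_j)\le\sum_{i\ne j}\rho_i(v_j)h_i=0$. So $h$ vanishes in one direction and not in another, and Theorem A makes $\eta$ periodic, a contradiction. Hence at least two are positive. Relabel so that $h_1,h_2>0$, and use Section 7 with index $1$. No direction needs to have zero entropy now, so the strip count (9) does not suffice. We replace it by a count of measure entropy, in which the horizontal entropy of the strip appears on both sides and cancels.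

Write $B=T^{e_2}$, $X=X_\eta$ and $Y_i=\varphi_iX$. Since $\varphi_i$ is continuous and commutes with translations, $Y_i$ is the orbit closure of $\psi_i$, and $T^{v_i}=\mathrm{id}$ on $Y_i$. We use the variational principle (topological entropy is the supremum of the entropies of ergodic invariant measures; for a subshift it is the growth rate of the number of words) and standard facts on measure entropy.

**Step 1: measures on $Y_1$ and $Y_2$.** We want invariant measures that carry the positivity of $h_1$ and of $h_2$. An element of $Y_1$ is determined by its columns $0,\dots,q-1$. So $(Y_1,B)$ is conjugate to a subshift with $Q_1(s)$ words of length $s$, and its topological entropy is $h_1>0$. Let $\lambda_1'$ be a $B$-ergodic measure on $Y_1$ with entropy $\kappa_1>0$, and put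
$$\lambda_1=\frac1q\sum_{0\le i<q}T^{ie_1}_*\lambda_1' .$$
As $T^{qe_1}=\mathrm{id}$ on $Y_1$, $\lambda_1$ is $\mathbb Z^2$-invariant. It is an average of $B$-ergodic measures of entropy $\kappa_1$.

Let $w$ complete $v_2'$ to a basis of $\mathbb Z^2$, so $\theta_2(w)=\pm1$. An element $x$ of $Y_2$ is determined by the sequence of $q_2$-tuples $(x(av_2'+bw))_{0\le a<q_2}$, $b\in\mathbb Z$. So $(Y_2,T^w)$ is conjugate to a subshift with $Q_2(s)$ words of length $s$, and its topological entropy is $h_2>0$. Let $\lambda_2'$ be a $T^w$-ergodic measure on $Y_2$ of positive entropy. It is nonatomic, because an ergodic measure with an atom lives on a finite orbit and has entropy $0$. Put $\lambda_2=\frac1{q_2}\sum_{0\le i<q_2}T^{iv_2'}_*\lambda_2'$, which is $\mathbb Z^2$-invariant and nonatomic. Let $\lambda=\lambda_1\times\lambda_2$.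

**Step 2: the pairs coming from $X$ have positive measure.** This allows us to lift to $X$. Let $I=\{(\varphi_1x,\varphi_2x):x\in X\}\subset Y_1\times Y_2$, which is closed and invariant under the diagonal action. Let $\Lambda=\mathbb Zv_1+\mathbb Zv_2$, of finite index in $\mathbb Z^2$, and $I_r=(\mathrm{id}\times T^r)I$ for $r\in\mathbb Z^2$. Given $z_1,z_2\in\mathbb Z^2$, let $r$ be the chosen representative of the coset of $z_2-z_1$ modulo $\Lambda$, so $z_2-z_1-r=av_1+bv_2$. Put $z=z_1+av_1=z_2-r-bv_2$. As $v_i$ is a period of $\psi_i$,
$$(T^{z_1}\psi_1,\,T^{z_2-r}\psi_2)=(T^z\psi_1,T^z\psi_2)\in I,\qquad\text{so}\qquad(T^{z_1}\psi_1,T^{z_2}\psi_2)\in I_r .$$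
So the finite union of the closed sets $I_r$ over coset representatives contains a dense subset of $Y_1\times Y_2$, hence equals it. Since $\lambda$ is invariant under $\mathrm{id}\times T^r$, $\lambda(I_r)=\lambda(I)$, and
$$\lambda(I)\ge\frac1{[\mathbb Z^2:\Lambda]}>0. \tag{11}$$

**Step 3: a measure on $X$.** We now obtain the measure with which the count is made. Let $\tilde\lambda=\lambda(\cdot\,|\,I)$, which is invariant under the diagonal action. The map $X\to I$, $x\mapsto(\varphi_1x,\varphi_2x)$, is a continuous surjection of compact metric spaces, so some probability $\mu_0$ on $X$ projects to $\tilde\lambda$. (Extend the functional $F\circ(\varphi_1,\varphi_2)\mapsto\int F\,d\tilde\lambda$, $F\in C(I)$, to $C(X)$ with the same norm by Hahn–Banach. Its norm equals its value at $1$, so the extension is positive.) The averages of the $T^z_*\mu_0$ over the squares $z\in[0,n-1]^2$ still project to $\tilde\lambda$. A weak-$*$ limit point of them as $n\to\infty$ is a $\mathbb Z^2$-invariant probability $\mu$ on $X$ projecting to $\tilde\lambda$. It has two properties.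

(a) *$\mu(Z)=0$.* If $x\in Z$, then $\varphi_2x$ is fixed by $T^{\Pi e_1}$ and $T^{v_2}$. As $e_1\nparallel v_2$, it is fixed by a subgroup of finite index, so it lies in a finite set $E\subset Y_2$. The projection of $\mu$ to $Y_2$ gives $E$ measure at most $\lambda_2(E)/\lambda(I)=0$.

(b) *For the projection $\nu$ of $\mu$ to $Y_1$, $B$ has entropy $\kappa_1$.* The measure $\nu$ is $B$-invariant, and $\nu\le\lambda_1/\lambda(I)$, so $\nu\ll\lambda_1$. Let $\nu_1,\dots,\nu_p$ be the distinct measures among the $T^{ie_1}_*\lambda_1'$. Being distinct and $B$-ergodic, they are carried by pairwise disjoint $B$-invariant sets $E_1,\dots,E_p$. Then $\nu$ is carried by $\bigcup E_k$, and $\nu|_{E_k}\ll\nu_k$ with a $B$-invariant density, which is constant by ergodicity. So $\nu$ is a convex combination of the $\nu_k$. All of these have entropy $\kappa_1$, and entropy is affine.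

**Step 4: the rows of $\varphi_1x$ carry entropy $s\kappa_1$.** This is the quantity to be contradicted. For $x\in X$ let
$$g_j(x)=\big((\varphi_1x)(i,j-H)\big)_{0\le i<q},\qquad g_j=g_0\circ B^j,\qquad\mathbf g=(g_0,\dots,g_{s-1}).$$
Since rows of $\varphi_1x$ are $q$-periodic, $g_j(x)$ determines the whole row $j-H$ of $\varphi_1x$. Moreover $T^{e_1}$ permutes the entries of $g_j$ cyclically, so the partition of $X$ given by $g_j$ is invariant under $T^{e_1}$. The function $g_0$ factors through $Y_1$ and generates there for $B$. So by (b)
$$H_\mu(\mathbf g)\ge s\kappa_1. \tag{12}$$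

**Step 5: a box below almost determines $g_0$.** This is the measure version of Lemma 5. Let $a$ be the number of values of $g_0$. Let $G_n$ be the set of $x\in X$ such that every $x'\in X$ agreeing with $x$ on $\mathcal W_n$ has $g_0(x')=g_0(x)$. It is a union of $\mathcal W_n$-cylinders, and it increases with $n$. If $x\notin\bigcup_nG_n$, then for each $n$ some $x_n'\in X$ agrees with $x$ on $\mathcal W_n$ and has $g_0(x_n')\ne g_0(x)$. A limit point $x'$ agrees with $x$ on $\{y<0\}$ and has $g_0(x')\ne g_0(x)$. So $x\in Z$ by Lemma 4. With (a), $\mu(G_n)\to1$. Writing $\mathcal W_n$ also for the partition by patterns on $\mathcal W_n$, we have that $g_0$ is constant on the cylinders inside $G_n$, so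
$$H_\mu(g_0\mid\mathcal W_n)\le\varepsilon_n:=(1-\mu(G_n))\log a\ \longrightarrow\ 0. \tag{13}$$

**Step 6: a strip almost determines $\mathbf g$.** We iterate Step 5 upward, as in Proposition 6. Fix $n\ge H$, let $s\ge1$, $\ell=n+2Ms$, and let $\beta$ be the partition by patterns on $[-\ell,\ell]\times[-n,-1]$. By (8) and induction on $j$, the partition $\beta$ together with $g_0,\dots,g_{j-1}$ determines $x$ on $[-\ell+2Mj,\ell-2Mj]\times[-n,j-1]$: row $j$ on the next, shorter interval is obtained from $g_j$ and rows $j-H,\dots,j-1$, where $j-H\ge-n$. For $j<s$ this region contains $\mathcal W_n+(0,j)$, because $\ell-2Mj\ge n$. Hence, with the chain rule, $B$-invariance of $\mu$ and (13),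
$$H_\mu(\mathbf g\mid\beta)=\sum_{j<s}H_\mu(g_j\mid\beta,g_0,\dots,g_{j-1})\le\sum_{j<s}H_\mu(g_j\mid\mathcal W_n+(0,j))\le s\,\varepsilon_n. \tag{14}$$

**Step 7: knowing $\mathbf g$ does not lower the horizontal entropy of the strip.** This will make the horizontal entropy cancel. Let $\alpha$ be the partition by patterns on $[0,q-1]\times[-n,-1]$, $A=T^{qe_1}$, $\alpha_k=\bigvee_{0\le i<k}A^{-i}\alpha$ (patterns on $[0,kq-1]\times[-n,-1]$), and $h_\alpha=h_\mu(A,\alpha)$. Since $\mathbf g$ is $A$-invariant,
$$H_\mu(\alpha_{k+k'}\mid\mathbf g)\le H_\mu(\alpha_k\mid\mathbf g)+H_\mu(A^{-k}\alpha_{k'}\mid\mathbf g)=H_\mu(\alpha_k\mid\mathbf g)+H_\mu(\alpha_{k'}\mid\mathbf g).$$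
So $k\mapsto H_\mu(\alpha_k|\mathbf g)$ is subadditive, and by Fekete's lemma $\frac1kH_\mu(\alpha_k|\mathbf g)$ is at least its limit. Also $H_\mu(\alpha_k|\mathbf g)\ge H_\mu(\alpha_k)-H_\mu(\mathbf g)\ge kh_\alpha-H_\mu(\mathbf g)$, and $H_\mu(\mathbf g)$ does not depend on $k$, so the limit is at least $h_\alpha$. Hence
$$H_\mu(\alpha_k\mid\mathbf g)\ge k\,h_\alpha\qquad\text{for all }k\ge1. \tag{15}$$

**Step 8: comparison.** We compute $H_\mu(\beta\vee\mathbf g)$ in two ways. Let $r=\lfloor(2\ell+1)/q\rfloor$. The interval $[-\ell,\ell]$ has at least $rq$ and at most $(r+1)q$ columns. Both $\mu$ and the partition given by $\mathbf g$ are $T^{e_1}$-invariant, so we may shift horizontally, and by (15)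
$$H_\mu(\beta\mid\mathbf g)\ge H_\mu(\alpha_r\mid\mathbf g)\ge rh_\alpha,\qquad H_\mu(\beta)\le H_\mu(\alpha_{r+1})=rh_\alpha+o(r).$$
In the second relation $n$ is fixed and $s\to\infty$. With $H_\mu(\beta)+H_\mu(\mathbf g|\beta)=H_\mu(\mathbf g)+H_\mu(\beta|\mathbf g)$, (12) and (14),
$$rh_\alpha+o(r)\ \ge\ H_\mu(\beta)=H_\mu(\mathbf g)+H_\mu(\beta\mid\mathbf g)-H_\mu(\mathbf g\mid\beta)\ \ge\ s\kappa_1+rh_\alpha-s\varepsilon_n .$$
Cancel $rh_\alpha$, divide by $s$, and let $s\to\infty$. Since $r=O(s)$ for fixed $n$, we get $\kappa_1\le\varepsilon_n$. Letting $n\to\infty$ gives $\kappa_1\le0$, a contradiction. Hence $h\equiv0$. $\blacksquare$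

## 11. Broken columns for every window size: Theorem C

*Proof of Theorem C.* Fix $n,k\ge1$ and let $G=n+1$. Let $Y\subset\mathbb Z$ be unbounded in both directions with consecutive gaps in $\{k+1,k+2\}$, the gap sequence containing every finite word in these two symbols. As in Section 1, $Y+b=Y$ implies $b=0$: otherwise the gap sequence would have some period $p\ge1$ and at most $p<2^p$ words of length $p$. Let $\eta=1_D$ with
$$D=\{(iG,y):i<0,\ y\in Y\}\cup\{(iG+1,y):i\ge0,\ y\in Y\}.$$
For $n=k=2$ this is the configuration $\eta'$ of Section 1.

**Step 1: $P_\eta(n,k)=nk+1$.** We count $n\times k$ windows. Gaps within a nonempty row are $G=n+1$ or $G+1$, with the same columns in all nonempty rows, and gaps between nonempty rows are at least $k+1$. So an $n\times k$ window contains at most one point of $D$. The empty window occurs, since some $k$ consecutive rows avoid $Y$. All $nk$ one-point windows occur, since a point of $D$ can be placed at any cell of the window.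

**Step 2: $\eta$ is not periodic.** We exclude a nonzero period. If $(a,b)$ is a period, then $Y+b=Y$, so $b=0$. Each row in $Y$ has exactly one gap of length $G+1$, and all others have length $G$, so $a=0$.

**Step 3: $\tilde h(e_1)=0$.** We bound the number of patterns along the horizontal. Let $t\ge1$ be an integer and, as suffices, $s$ an integer. The set $[0,se_1]^{(t)}$ lies in $[-t,s+t]\times[-t,t]$. The pattern of $T^z\eta$ there is determined by which of the $2t+1$ rows lie in $Y$ and by the trace of $\{iG:i<0\}\cup\{iG+1:i\ge0\}$ on $[z_1-t,z_1+s+t]$. If $z_1+s+t<0$ or $z_1-t\ge1$, the trace depends only on the side and on $z_1$ modulo $G$. At most $s+2t+1$ values of $z_1$ remain. So there are at most $2^{2t+1}(2G+s+2t+1)$ patterns, and $\tilde h(e_1)=0$.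

**Step 4: $\tilde h(w)>0$ if $w_2\ne0$.** We bound the number of patterns from below by words of $1_Y$. Windows of $1_Y$ starting at a point of $Y$ with the next $r$ gaps prescribed show that $1_Y$ has at least $2^r$ words of length $r(k+2)+1$. So the number of its words of length $l$ grows exponentially in $l$. Let $t\ge G+3$. Each integer row $y$ between $0$ and $sw_2$ contains a point of the segment $[0,sw]$, so it meets $[0,sw]^{(t)}$ in at least $G+1$ consecutive cells. In a row of $Y$ there are never $G+1$ consecutive empty cells, so these cells determine whether $y\in Y$. The same holds for translates. So $P_\eta([0,sw]^{(t)})$ is at least the number of words of $1_Y$ of length $\lfloor s|w_2|\rfloor$, which is exponential in $s$.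

By Steps 3 and 4, $h$ vanishes at $(1,0)$ and is positive at every other direction near $(1,0)$. Hence $(1,0)$ is an isolated rational direction of zero directional entropy, $P_\eta(n,k)=nk+1$, and $\eta$ is not periodic. $\blacksquare$
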